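# A group with weak Haagerup constant one and without the Haagerup property

A discrete group has the Haagerup property if the constant function $1$ is a pointwise limit of positive definite functions that vanish at infinity. If "positive definite" is replaced by "of multiplier norm at most $1$", one gets a condition that is formally weaker. Is it really weaker? We answer this inside one family of semidirect products. We begin with the members of the family for which even the stronger condition is easy to check.

Inner products are linear in the first variable. A discrete group $G$ carries the counting measure, its compact sets are its finite subsets, and a function $u$ on $G$ is in $C_0(G)$ if $\{x:|u(x)|\ge\varepsilon\}$ is finite for every $\varepsilon>0$.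

## 1. Involutions permuted through a finite group

**Positive definite functions.** A function $u:G\to\mathbb C$ is positive definite if $\sum_{i,j}a_i\overline{a_j}\,u(x_j^{-1}x_i)\ge 0$ for all finite families $a_i\in\mathbb C$, $x_i\in G$. If $u(y^{-1}x)=\langle P(x),P(y)\rangle$ for some map $P$ from $G$ to a Hilbert space, then the sum equals $\|\sum_i a_iP(x_i)\|^2$, so $u$ is positive definite. Conversely, the GNS construction gives a unitary representation $\pi$ and a vector $\zeta$ with $u(x)=\langle\pi(x)\zeta,\zeta\rangle$, so that $u(y^{-1}x)=\langle\pi(x)\zeta,\pi(y)\zeta\rangle$. In particular $u(x^{-1})=\overline{u(x)}$ and $|u(x)|\le u(e)$. We call $u$ normalized if $u(e)=1$.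

**Haagerup property.** A locally compact group $G$ has the Haagerup property if there is a net of positive definite $C_0$-functions on $G$ converging to $1$ uniformly on compact sets. For discrete $G$ the convergence is pointwise. Since $u_i(e)\to1$, we may divide by $u_i(e)$ and assume that the functions are normalized.

Our examples come from trees. Let $T$ be a tree with vertex set $V$, root $o$ and path metric $d$. Let $c$ assign to each edge a number in $[0,1]$, and let $K_c(v,w)$ be the product of $c(e)$ over the edges $e$ of the geodesic from $v$ to $w$.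

**Lemma 1.** There are real unit vectors $\xi_c(v)\in\ell^2(V)$ with $K_c(v,w)=\langle\xi_c(v),\xi_c(w)\rangle$ for all $v,w\in V$.

For a single edge $\{o,v\}$ of weight $c$, take $\xi(o)=\delta_o$ and $\xi(v)=c\,\delta_o+\sqrt{1-c^2}\,\delta_v$. The general formula repeats this along a geodesic.

*Proof.* Let $o=u_0,u_1,\dots,u_k=v$ be the geodesic from $o$ to $v$, with edges $e_i=\{u_{i-1},u_i\}$. Put
$$\xi_c(v)=\sum_{i=0}^k\beta_i\Big(\prod_{i<q\le k}c(e_q)\Big)\delta_{u_i},\qquad \beta_0=1,\quad \beta_i=\sqrt{1-c(e_i)^2}\ \ (i\ge1).\tag{1}$$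
The number $\beta_i$ depends only on the vertex $u_i$, because $e_i$ is the edge from $u_i$ toward the root. Given $v$ and $w$, the vertices common to their geodesics from $o$ are $u_0,\dots,u_l$, where $u_l$ is the branching point, and the geodesic from $v$ to $w$ passes through $u_l$. For $i\le l$ the coefficient of $\xi_c(v)$ at $u_i$ is $\beta_i\prod_{i<q\le l}c(e_q)\cdot K_c(v,u_l)$, and similarly for $w$. With $C_i=\prod_{i<q\le l}c(e_q)^2$ we get
$$\langle\xi_c(v),\xi_c(w)\rangle=K_c(v,u_l)\,K_c(u_l,w)\sum_{i=0}^l\beta_i^2C_i .$$
Here $\beta_0^2C_0=C_0$. For $i\ge1$ we have $C_{i-1}=c(e_i)^2C_i$, hence $\beta_i^2C_i=C_i-C_{i-1}$. The sum telescopes to $C_l=1$, and $K_c(v,u_l)K_c(u_l,w)=K_c(v,w)$. Taking $v=w$ gives $\|\xi_c(v)\|=1$. $\square$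

With constant weight $r\in[0,1]$ the lemma says that $r^{d(v,w)}=\langle\xi_r(v),\xi_r(w)\rangle$. If $F$ is a free group of finite rank with word length $|\cdot|$ in a free basis, its Cayley graph is a tree and $d(s,t)=|t^{-1}s|$. So $\gamma\mapsto r^{|\gamma|}$ is positive definite. For $0<r<1$ it is in $C_0(F)$, because balls in $F$ are finite, and it tends to $1$ pointwise as $r\to1$. Thus $F$ has the Haagerup property.

**The family of groups.** Let $p:F\to\Lambda$ be a surjective homomorphism of countable discrete groups. Let $N=\ast_{x\in\Lambda}\langle\delta_x\rangle$ be the free product of copies $\langle\delta_x\rangle\cong\mathbb Z/2$. Each $g\in\Lambda$ acts on $N$ by the automorphism $\alpha_g(\delta_x)=\delta_{gx}$, and $F$ acts through $p$: $t\cdot n=\alpha_{p(t)}(n)$. Put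
$$G=G(p)=N\rtimes F,\qquad tnt^{-1}=t\cdot n .$$

Every element of $N$ is uniquely a reduced word $\delta_{x_1}\cdots\delta_{x_k}$ with $x_i\ne x_{i+1}$. Write $|n|=k$. The Cayley graph of $N$ with respect to $\{\delta_x\}$ is a tree, in which the edge $\{m,m\delta_x\}$ is labeled $x$. The geodesic from $n'$ to $n$ carries the labels $x_1,\dots,x_k$, where $n'^{-1}n=\delta_{x_1}\cdots\delta_{x_k}$ is reduced. We root this tree at $e$. For example, if $F=\mathbb Z$ and $\Lambda=\mathbb Z/2=\{0,1\}$, then $N$ consists of the alternating words in $\delta_0,\delta_1$, its tree is a line, and the generator of $F$ exchanges the two letters.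

Two formulas will be used throughout. For $x=ns$ and $y=n't$ with $n,n'\in N$ and $s,t\in F$,
$$y^{-1}x=t^{-1}n'^{-1}ns=\big(t^{-1}\cdot(n'^{-1}n)\big)\,t^{-1}s .\tag{2}$$
Moreover $F$ permutes the letters $\delta_x$, so it maps reduced words to reduced words and $|t\cdot m|=|m|$.

**Proposition 2.** If $\Lambda$ is finite and $F$ is free of finite rank, then $G(p)$ has the Haagerup property.

*Proof.* Let $0<r<1$ and $\phi_r(n\gamma)=r^{|n|}r^{|\gamma|}$. By (2) and $|t^{-1}\cdot m|=|m|$,
$$\phi_r(y^{-1}x)=r^{|n'^{-1}n|}\,r^{|t^{-1}s|}=\langle\xi_r(n)\otimes\xi_r(s),\,\xi_r(n')\otimes\xi_r(t)\rangle,$$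
where Lemma 1 is applied to the trees of $N$ and of $F$. So $\phi_r$ is positive definite. Both alphabets are finite, so only finitely many pairs $(n,\gamma)$ have $|n|+|\gamma|\le R$, and $\phi_r\in C_0(G)$. As $r\to1$, $\phi_r\to1$ pointwise. $\square$

## 2. What an infinite alphabet destroys

Now let $\Lambda$ be infinite. Lemma 1 and formula (2) still hold, and $\phi_r$ is still positive definite. But $\phi_r(\delta_x)=r$ for all of the infinitely many $x\in\Lambda$, so $\phi_r\notin C_0(G)$.

The natural repair is to weight the letters. For $c:\Lambda\to[0,1)$ put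
$$f_c(\delta_{x_1}\cdots\delta_{x_k})=\prod_{i=1}^kc(x_i)\quad\text{on reduced words.}$$
Give each edge labeled $x$ the weight $c(x)$. Lemma 1 gives unit vectors $\xi_c(n)\in\ell^2(N)$ with
$$f_c(n'^{-1}n)=\langle\xi_c(n),\xi_c(n')\rangle .\tag{3}$$
If $c$ has finite support, then $f_c\in C_0(N)$: only words in finitely many letters count, and if $r=\max c<1$ then $|f_c(n)|\le r^{|n|}$. So try $\phi(n\gamma)=f_c(n)r^{|\gamma|}$ with $0<r<1$. This fails at symmetry. A positive definite real function satisfies $\phi(x^{-1})=\phi(x)$. For $x=\delta_z\gamma$ we have $x^{-1}=\gamma^{-1}\delta_z=\delta_{p(\gamma)^{-1}z}\gamma^{-1}$, so we would need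
$$c(p(\gamma)^{-1}z)\,r^{|\gamma|}=c(z)\,r^{|\gamma|}\qquad\text{for all }\gamma\in F,\ z\in\Lambda .$$
Since $p$ is onto, $c$ would be constant. If also $\phi\in C_0(G)$, then $c(z)=\phi(\delta_z)\to0$ along $\Lambda$, so $c=0$, and such functions do not approach $1$ at $\delta_e$. Decay in $\Lambda$ and invariance under $\Lambda$ exclude each other.

They do not exclude each other *approximately*. A weight on $\Lambda$ can have finite support and change very little under any fixed translation. The error is then small, but it is not positive definite. So we work with a norm on functions in which positive definite functions have norm $u(e)$ and small errors cost little.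

## 3. Herz–Schur multipliers and the weak Haagerup constant

**Herz–Schur multipliers.** Let $G$ be a locally compact group. A continuous function $\phi:G\to\mathbb C$ is a Herz–Schur multiplier if $(x,y)\mapsto\phi(y^{-1}x)$ is a Schur multiplier on $G\times G$, that is, the associated Schur multiplication map is bounded on $B(L^2(G))$. The norm $\|\phi\|_{B_2}$ is the norm of this map. For discrete $G$, Schur multiplication by a kernel $k$ sends the matrix $(T_{x,y})$ to $(k(x,y)T_{x,y})$, where $T_{x,y}=\langle T\delta_y,\delta_x\rangle$.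

**Weak Haagerup property.** $G$ has the weak Haagerup property if there is a net $(\phi_i)$ of $C_0$ Herz–Schur multipliers converging to $1$ uniformly on compact sets with $\sup_i\|\phi_i\|_{B_2}<\infty$. The weak Haagerup constant $\Lambda_{\rm WH}(G)$ is the lowest $\Lambda$ such that $\sup_i\|\phi_i\|_{B_2}\le\Lambda$ for some such net, and $\Lambda_{\rm WH}(G)=\infty$ if there is none.

It is known that $\Lambda_{\rm WH}(G)\ge1$ always, and that the Haagerup property implies $\Lambda_{\rm WH}(G)=1$. For discrete $G$ we check both. Applying the Schur multiplication map to a matrix unit shows $|\phi(x)|\le\|\phi\|_{B_2}$ for all $x$. Since $\phi_i(e)\to1$, this gives $\Lambda_{\rm WH}(G)\ge1$. The second statement follows from $\|u\|_{B_2}\le u(e)$ for positive definite $u$, which is shown in Section 4.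

**Question** (Søren Knudby, Kang Li, "Approximation properties of simple Lie groups made discrete", arXiv:1408.5238 (2014)). Is $\Lambda_{\rm WH}(G)=1$ if and only if $G$ has the Haagerup property?

For a discrete group let $\Lambda_{\rm WA}(G)$ (the Cowling–Haagerup constant) be the infimum of those $C$ for which there is a net of *finitely supported* functions $\phi_i\to1$ pointwise with $\sup_i\|\phi_i\|_{B_2}\le C$. Finitely supported functions are $C_0$, so $\Lambda_{\rm WH}\le\Lambda_{\rm WA}$, and $\Lambda_{\rm WA}\ge1$. For a finite group both constants are $1$, by the constant function $1$.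

The answer to the question is no.

**Theorem A.** Let $\Lambda=SL(3,\mathbb Z)$ and let $p:F\to\Lambda$ be an epimorphism from a finitely generated free group $F$. Then $G(p)$ is a finitely generated discrete group with $\Lambda_{\rm WH}(G)=1$, and $G$ does not have the Haagerup property.

**Theorem B.** For every epimorphism $p:F\to\Lambda$ of countable discrete groups, with $G=G(p)$:

1. $\Lambda_{\rm WA}(G)=\Lambda_{\rm WA}(F)$; hence $\Lambda_{\rm WH}(G)\le\Lambda_{\rm WA}(F)$.
2. $G$ has the Haagerup property if and only if both $F$ and $\Lambda$ do.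

In particular, if $F$ is free and $\Lambda$ is any countable group without the Haagerup property, then $\Lambda_{\rm WA}(G)=\Lambda_{\rm WH}(G)=1$ but $G$ does not have the Haagerup property. So even Cowling–Haagerup constant $1$ does not imply the Haagerup property.

The two halves use $p$ differently. The constant of $G$ comes from $F$, which is free. The obstruction to the Haagerup property comes from $\Lambda$, which is only a quotient of $F$.

## 4. The factorization norm of a kernel

For a set $X$ and a kernel $k:X\times X\to\mathbb C$ let $\|k\|_S$ be the infimum of $\sup_x\|P(x)\|\cdot\sup_y\|Q(y)\|$ over all factorizations $k(x,y)=\langle P(x),Q(y)\rangle$ with $P,Q$ maps from $X$ to a Hilbert space. If $u$ is positive definite on $G$, then $u(y^{-1}x)=\langle\pi(x)\zeta,\pi(y)\zeta\rangle$, so this kernel has $\|\cdot\|_S\le\|\zeta\|^2=u(e)$. For another example, fix $g\in G$, $g\neq e$. The indicator function of $\{g\}$ has kernel $1_{\{y^{-1}x=g\}}=\langle\delta_{xg^{-1}},\delta_y\rangle$, with $\|\cdot\|_S\le1$. It is not positive definite, because it vanishes at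 $e$ and not at $g$.

**(S1)** *The Schur multiplication map of $k$ on $B(\ell^2X)$ has norm at most $\|k\|_S$. Hence $\|\phi\|_{B_2}\le\|\phi(y^{-1}x)\|_S$ on a discrete group.* Let $k(x,y)=\langle P(x),Q(y)\rangle$. Put $V_P\delta_x=\delta_x\otimes\overline{P(x)}$ and $V_Q\delta_y=\delta_y\otimes\overline{Q(y)}$, with vectors in the conjugate Hilbert space. The images of the basis vectors are orthogonal, so $\|V_P\|=\sup_x\|P(x)\|$, and likewise for $Q$. Then
$$\langle V_P^*(T\otimes1)V_Q\delta_y,\delta_x\rangle=\langle T\delta_y,\delta_x\rangle\,\langle\overline{Q(y)},\overline{P(x)}\rangle=T_{x,y}\,k(x,y),$$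
so the new matrix is $V_P^*(T\otimes1)V_Q$, of norm at most $\|V_P\|\,\|T\|\,\|V_Q\|$.

**(S2)** *$\|\sum_ik_i\|_S\le\sum_i\|k_i\|_S$, also for countable sums with finite right side.* Let $\varepsilon>0$. After rescaling, choose factorizations $P_i,Q_i$ of $k_i$ with $\sup\|P_i\|^2$ and $\sup\|Q_i\|^2$ both at most $\|k_i\|_S+\varepsilon2^{-i}$. Then $P=\bigoplus P_i$ and $Q=\bigoplus Q_i$ factor $\sum k_i$, with $\sup\|P\|^2,\sup\|Q\|^2\le\sum_i\|k_i\|_S+\varepsilon$ (index from $i=1$). The series converges pointwise because $|k_i(x,y)|\le\|k_i\|_S$. Clearly also $\|\lambda k\|_S=|\lambda|\,\|k\|_S$.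

**(S3)** *$\|kk'\|_S\le\|k\|_S\|k'\|_S$.* Use $P\otimes P'$ and $Q\otimes Q'$.

**(S4)** *$\|k\circ(\theta\times\theta)\|_S\le\|k\|_S$ for every map $\theta:X'\to X$.* Use $P\circ\theta$ and $Q\circ\theta$.

In fact equality holds in (S1), by the Grothendieck–Gilbert theorem; see Bożejko–Fendler 1984 or Pisier, *Similarity Problems and Completely Bounded Maps*, Thm 5.1. We need equality only for part 1 of Theorem B with general $F$.

## 5. Two estimates on trees

The first estimate makes "a small change of weights costs little" uniform over all vertices.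

**Lemma 3.** Let $0<r<1$ and let $c,c'$ be edge weights with values in $[0,r]$ and $\|c-c'\|_\infty\le\eta$. Then the vectors (1) satisfy
$$\sup_v\|\xi_c(v)-\xi_{c'}(v)\|\le\frac{2\eta}{(1-r)^2}.$$

*Proof.* The coefficient of $\xi_c(v)$ at the vertex at distance $j$ from $v$ on the geodesic to $o$ is $a_jb_j$. Here $a_j$ is a product of $j$ weights, and $b_j$ is $1$ (at the root) or $\sqrt{1-c(e)^2}$ for one edge $e$. Write $a_j'b_j'$ for the coefficient of $\xi_{c'}(v)$. Changing the factors of $a_j$ one at a time gives $|a_j-a_j'|\le jr^{j-1}\eta$. Also $a_j'\le r^j$ and $|b_j|\le1$. The function $\tau\mapsto\sqrt{1-\tau^2}$ has derivative at most $r/\sqrt{1-r^2}$ in absolute value on $[0,r]$, and $\sqrt{1-r^2}=\sqrt{(1-r)(1+r)}\ge1-r$. So $|b_j-b_j'|\le\eta/(1-r)$. Hence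
$$|a_jb_j-a_j'b_j'|\le|a_j-a_j'|\,|b_j|+a_j'\,|b_j-b_j'|\le\eta\Big(jr^{j-1}+\frac{r^j}{1-r}\Big).$$
The $\ell^2$-norm is at most the $\ell^1$-norm. Summing over $j\ge0$ gives at most $\eta\big[(1-r)^{-2}+(1-r)^{-2}\big]$. $\square$

The second estimate lets us cut $r^d$ off at a finite radius while keeping the norm near $1$.

**Lemma 4.** For $k\ge1$ the kernel $\chi_k(v,w)=1_{\{d(v,w)=k\}}$ on the vertices of a tree satisfies $\|\chi_k\|_S\le2k$. Consequently, for $0<r<1$ and $\rho_{r,K}:=\sum_{k=0}^Kr^k\chi_k$,
$$\|\rho_{r,K}\|_S\le1+\sum_{k>K}2kr^k .$$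

*Proof.* Attach an infinite ray to the tree at $o$. Every vertex $v$ then has a sequence of ancestors $v=v_0,v_1,v_2,\dots$: first along the geodesic to $o$, then along the ray. These are distinct, and each ancestor determines the following ones. Put
$$E_{i,j}(v,w)=1_{\{v_i=w_j\}}=\langle\delta_{v_i},\delta_{w_j}\rangle,\qquad\text{so}\quad\|E_{i,j}\|_S\le1 .$$
Given $v,w$, let $i_0$ be the least index for which $v_{i_0}$ is an ancestor of $w$, say $v_{i_0}=w_{j_0}$. By minimality the path $v_0,\dots,v_{i_0}=w_{j_0},\dots,w_0$ has no repeated vertex, so it is the geodesic and $d(v,w)=i_0+j_0$. From there the two sequences agree: $v_{i_0+q}=w_{j_0+q}$ for $q\ge0$. Conversely, if $v_i=w_j$, then $i\ge i_0$, say $i=i_0+q$. So $w_j=w_{j_0+q}$, and $j=j_0+q$ by distinctness. Therefore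
$$\sum_{i+j=k}E_{i,j}(v,w)=\#\{q\ge0:\ d(v,w)+2q=k\}.$$
This is $1$ if $k\ge d(v,w)$ and $k-d(v,w)$ is even, and $0$ otherwise. Subtracting the same expression for $k-2$ leaves only the case $d(v,w)=k$:
$$\chi_k=\sum_{i+j=k}E_{i,j}-\sum_{i+j=k-2}E_{i,j}.$$
The sums have $k+1$ and $k-1$ terms (the second is empty for $k=1$), so $\|\chi_k\|_S\le2k$ by (S2).

By Lemma 1 with constant weight $r$, the kernel $r^{d}$ has $\|r^d\|_S\le1$. Since $\rho_{r,K}=r^d-\sum_{k>K}r^k\chi_k$, (S2) gives the second claim. $\square$

## 6. Slowly varying weights on $N\rtimes F$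

A proper length function on $\Lambda$ is a function $\ell:\Lambda\to[0,\infty)$ with $\ell(e)=0$, $\ell(gh)\le\ell(g)+\ell(h)$, $\ell(g^{-1})=\ell(g)$ and finite balls. If $\Lambda$ is finitely generated, take the word length. If $\Lambda$ is countable, enumerate a generating set $s_1,s_2,\dots$, give $s_j^{\pm1}$ the weight $j$, and let $\ell(g)$ be the least total weight of a word representing $g$. A word of weight at most $R$ has at most $R$ letters, all among $s_1^{\pm1},\dots,s_m^{\pm1}$ with $m\le R$, so balls are finite. Fix $\ell$. For $0<r<1$ and $L>0$ let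
$$c(x)=r\max\big(0,\,1-\ell(x)/L\big).\tag{4}$$
For $\Lambda=\mathbb Z$ and $\ell(x)=|x|$ this is a tent of height $r$ and slope $r/L$. In general $c$ has values in $[0,r]$ and finite support, since it vanishes where $\ell(x)\ge L$. Because $|\ell(gy)-\ell(y)|\le\ell(g)$,
$$|c(gy)-c(y)|\le\ell(g)/L\qquad\text{for all }g,y\in\Lambda.\tag{5}$$

**Proposition 5.** Let $h:F\to\mathbb C$ have finite support, and put $\phi(n\gamma)=f_c(n)h(\gamma)$ for $n\in N$, $\gamma\in F$, with $c$ as in (4). Writing $\|h\|_S$ for the $\|\cdot\|_S$-norm of the kernel $h(t^{-1}s)$ on $F$,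
$$\|\phi\|_{B_2}\le\|h\|_S+\frac{2}{L(1-r)^2}\sum_{\gamma\in F}|h(\gamma)|\,\ell(p(\gamma)).$$

*Proof.* **Step 1: separate an exact part from an error.** Let $x=ns$ and $y=n't$. Put $c_t(z)=c(p(t)^{-1}z)$. Since $t^{-1}\cdot\delta_z=\delta_{p(t)^{-1}z}$, we have $f_c(t^{-1}\cdot m)=f_{c_t}(m)$. By (2) and (3),
$$\phi(y^{-1}x)=\langle\xi_{c_t}(n),\xi_{c_t}(n')\rangle\,h(t^{-1}s).$$
This is not yet a usable factorization: the vector attached to $x=ns$ depends on the coordinate $t$ of $y$. So replace $\xi_{c_t}(n)$ by $\xi_{c_s}(n)$ and keep the difference: $\phi(y^{-1}x)=k_1+k_2$ with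
$$k_1=\langle\xi_{c_s}(n),\xi_{c_t}(n')\rangle\,h(t^{-1}s),\qquad k_2=\langle\xi_{c_t}(n)-\xi_{c_s}(n),\,\xi_{c_t}(n')\rangle\,h(t^{-1}s).$$

**Step 2: bound $k_1$.** With $\Xi(ns)=\xi_{c_s}(n)$, a unit vector, the first factor of $k_1$ is $\langle\Xi(x),\Xi(y)\rangle$, of $\|\cdot\|_S$-norm at most $1$. The second factor is the pullback of $h(t^{-1}s)$ along $ns\mapsto s$. By (S3) and (S4), $\|k_1\|_S\le\|h\|_S$.

**Step 3: bound $k_2$, one $\gamma=t^{-1}s$ at a time.** We have $k_2=\sum_\gamma h(\gamma)k_{2,\gamma}$, a finite sum, where
$$k_{2,\gamma}(x,y)=1_{\{s=t\gamma\}}\langle\xi_{c_t}(n)-\xi_{c_s}(n),\xi_{c_t}(n')\rangle .$$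
On the set where this can be nonzero, $t=s\gamma^{-1}$ is a function of $s$. Hence
$$k_{2,\gamma}(x,y)=\big\langle(\xi_{c_{s\gamma^{-1}}}(n)-\xi_{c_s}(n))\otimes\delta_{s\gamma^{-1}},\ \xi_{c_t}(n')\otimes\delta_t\big\rangle ,$$
where the left vector depends only on $x$ and the right one, a unit vector, only on $y$. To bound the left vector put $t=s\gamma^{-1}$ and $w=p(t)^{-1}z$. By (5),
$$|c_s(z)-c_t(z)|=|c(p(\gamma)^{-1}w)-c(w)|\le\ell(p(\gamma)^{-1})/L=\ell(p(\gamma))/L .$$
Lemma 3 bounds the left vector, for all $n$ and $s$ at once, by $2\ell(p(\gamma))/(L(1-r)^2)$. So $\|k_{2,\gamma}\|_S$ has the same bound. Summing with (S2) and applying (S1) proves the claim. $\square$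

The error is weighted by $\ell(p(\gamma))$, and the finite support of $h$ makes the sum finite. Once $h$ and $r$ are fixed, it tends to $0$ as $L\to\infty$.

## 7. Weak Haagerup constant one over a free group of finite rank

**Proposition 6.** If $F$ is free of finite rank, then $\Lambda_{\rm WH}(G(p))=1$.

*Proof.* Fix a finite set $E\subset G$ and $0<\varepsilon<1$. Let $R\ge1$ be an integer with $|n|+|\gamma|\le R$ for all $n\gamma\in E$, and let $D$ be the maximum of $\ell(x)$ over all letters $\delta_x$ in the reduced words $n$ occurring in $E$ ($D=0$ if there are none).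

**Step 1: choose the parameters, in this order.** First choose $r<1$ with $r^R\ge1-\varepsilon/2$. Then choose $K\ge R$ with $\sum_{k>K}2kr^k\le\varepsilon/2$, and put $h(\gamma)=r^{|\gamma|}1_{\{|\gamma|\le K\}}$ on $F$. The kernel $h(t^{-1}s)$ is $\rho_{r,K}(s,t)$ on the Cayley tree of $F$, so $\|h\|_S\le1+\varepsilon/2$ by Lemma 4. Since $F$ has finite rank, $h$ has finite support. Finally choose $L>D$ so large that the error term of Proposition 5 is at most $\varepsilon/2$ and $(1-D/L)^R\ge1-\varepsilon/2$. With $c$ from (4) and $\phi(n\gamma)=f_c(n)h(\gamma)$, Proposition 5 gives $\|\phi\|_{B_2}\le1+\varepsilon$.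

**Step 2: $\phi\in C_0(G)$.** Let $\kappa>0$. If $|\phi(n\gamma)|\ge\kappa$, then $\gamma$ lies in the finite support of $h$, and $n$ is a word in the finite alphabet $\operatorname{supp}c$ with $r^{|n|}\ge|f_c(n)|\ge\kappa$, because $0\le h\le1$. Only finitely many $n\gamma$ qualify.

**Step 3: $\phi$ is close to $1$ on $E$.** Let $n\gamma=\delta_{x_1}\cdots\delta_{x_k}\gamma\in E$. Since $K\ge|\gamma|$ and $L>\ell(x_i)$,
$$\phi(n\gamma)=r^{k+|\gamma|}\prod_{i=1}^k\big(1-\ell(x_i)/L\big)\ge r^R(1-D/L)^R\ge(1-\varepsilon/2)^2\ge1-\varepsilon,$$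
and $\phi(n\gamma)\le1$.

**Step 4: normalize.** $G$ is countable. Let $E$ increase to $G$ and $\varepsilon$ decrease to $0$ along a sequence. This gives $\phi_j\in C_0(G)$ converging pointwise to $1$ with $\|\phi_j\|_{B_2}\le1+\varepsilon_j$, $\varepsilon_j\to0$. The functions $\phi_j/(1+\varepsilon_j)$ have norm at most $1$ and still converge to $1$. So $\Lambda_{\rm WH}(G)\le1$, and the reverse inequality was shown in Section 3. $\square$

## 8. The Haagerup property passes from $G$ to the quotient $\Lambda$

Suppose $G$ has the Haagerup property. We want positive definite functions on $\Lambda$. For $g\in\Lambda$ fix $\hat g\in F$ with $p(\hat g)=g$, choosing $\hat e=e$. The first thing to try is $g\mapsto u(\hat g)$ for positive definite $u$ on $G$. But $\hat g\hat h$ differs from $\widehat{gh}$ by an element of $\ker p$, so positive definiteness can be lost. Let us see that it is really lost in the case we care about.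

**Property (T).** We use the following form, which is equivalent to the usual definition: a discrete group $\Lambda$ has property (T) if every sequence of normalized positive definite functions converging pointwise to $1$ converges uniformly on $\Lambda$. A countable infinite $\Lambda$ with this property does not have the Haagerup property. Otherwise, by countability, there would be a sequence of normalized positive definite $C_0$-functions tending pointwise to $1$. One of them would be within $\frac12$ of $1$ everywhere, which is impossible for a $C_0$-function on an infinite group. The group $SL(3,\mathbb Z)$ has property (T) (Kazhdan).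

Let $\Lambda=SL(3,\mathbb Z)$ and let $F$ be free of finite rank. The functions $g\mapsto r^{|\hat g|}$ are normalized and $C_0$ on $\Lambda$, since the $\hat g$ are distinct, and they tend pointwise to $1$ as $r\to1$. So by the preceding paragraph they cannot be positive definite for any sequence of values of $r$ tending to $1$.

What does descend to $\Lambda$ is the conjugation action of $F$ on $N$: the elements of $\ker p$ commute with $N$. So we record $u$ by the *state* it defines on $N$, and let $\Lambda$ move that state. To turn the motion of states into a unitary representation we need a canonical vector for each state.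

**Standard form** (Haagerup, *The standard form of von Neumann algebras*, Math. Scand. 37 (1975)). A von Neumann algebra $M$ acts on a Hilbert space $L^2(M)$ with a modular conjugation $J$ and a self-dual cone $\mathcal P$, such that:

* every normal state $\omega$ of $M$ has a unique representing vector $\xi_\omega\in\mathcal P$, meaning $\omega(a)=\langle a\xi_\omega,\xi_\omega\rangle$, and $\|\xi_\omega-\xi_{\omega'}\|^2\le\|\omega-\omega'\|$;
* every automorphism of $M$ is implemented by a unique unitary commuting with $J$ and preserving $\mathcal P$.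

For $M=\ell^\infty(\{1,\dots,m\})$, take $L^2(M)=\mathbb C^m$, with $\mathcal P$ the vectors with nonnegative entries and $J$ entrywise complex conjugation. A state is a probability vector $(a_i)$, and $\xi_a=(\sqrt{a_i})$. The inequality follows from $(\sqrt{a_i}-\sqrt{b_i})^2\le|\sqrt{a_i}-\sqrt{b_i}|(\sqrt{a_i}+\sqrt{b_i})=|a_i-b_i|$. Automorphisms are permutations of the coordinates, and the unitaries are the permutation matrices.

We apply this to $M=A^{**}$, where $A=C^*(N)$ is the full group C*-algebra. States of $A$ are the same as normal states of $M$, with the same norms of differences. The automorphisms $\alpha_g$ of $N$ extend to $A$ by universality and to $M$ by taking second adjoints. Let $U(g)$ be the unitary implementing $\alpha_g$. Both $U(g)U(h)$ and $U(gh)$ implement $\alpha_{gh}$, commute with $J$ and preserve $\mathcal P$, so they are equal. Thus $U$ is a unitary representation of $\Lambda$. For a state $\omega$ put $g\omega=\omega\circ\alpha_g^{-1}$. The vector $U(g)\xi_\omega$ lies in $\mathcal P$, and $\langle aU(g)\xi_\omega,U(g)\xi_\omega\rangle=\langle\alpha_g^{-1}(a)\xi_\omega,\xi_\omega\rangle=(g\omega)(a)$.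 So $U(g)\xi_\omega=\xi_{g\omega}$.

**Proposition 7.** Let $p:F\to\Lambda$ be any epimorphism of countable discrete groups. If $G(p)$ has the Haagerup property, then so does $\Lambda$.

*Proof.* If $\Lambda$ is finite, the constant function $1$ is $C_0$ and there is nothing to prove. Let $\Lambda$ be infinite.

**Step 1: from $u$ on $G$ to $v$ on $\Lambda$.** Let $u$ be a normalized positive definite $C_0$-function on $G$, with $u(x)=\langle\pi(x)\zeta,\zeta\rangle$. Restricting $\pi$ to $N$ and extending to $A$ gives the state $\omega(a)=\langle\pi(a)\zeta,\zeta\rangle$ of $A$, with $\omega(n)=u(n)$ for $n\in N$. Put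
$$v(g)=\operatorname{Re}\langle U(g)\xi_\omega,\xi_\omega\rangle .$$
The function $g\mapsto\langle U(g)\xi_\omega,\xi_\omega\rangle$ is normalized positive definite. Its complex conjugate is too, and so is their average $v$.

**Step 2: if $u$ is near $1$ at $\hat g$, then $v$ is near $1$ at $g$.** Since $\alpha_g^{-1}(n)=\hat g^{-1}n\hat g$,
$$(g\omega)(a)=\langle\pi(a)\pi(\hat g)\zeta,\pi(\hat g)\zeta\rangle$$
for $a\in N$, hence for all $a\in A$ by linearity and continuity. For unit vectors $\eta,\zeta$ we have $|\langle\pi(a)\eta,\eta\rangle-\langle\pi(a)\zeta,\zeta\rangle|\le|\langle\pi(a)(\eta-\zeta),\eta\rangle|+|\langle\pi(a)\zeta,\eta-\zeta\rangle|\le2\|a\|\,\|\eta-\zeta\|$. With $\eta=\pi(\hat g)\zeta$ this gives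
$$\|g\omega-\omega\|\le2\|\pi(\hat g)\zeta-\zeta\|=2\big(2-2\operatorname{Re}u(\hat g)\big)^{1/2}.$$
Therefore
$$1-v(g)=\tfrac12\|U(g)\xi_\omega-\xi_\omega\|^2\le\tfrac12\|g\omega-\omega\|\le\big(2-2\operatorname{Re}u(\hat g)\big)^{1/2}\le\big(2|1-u(\hat g)|\big)^{1/2}.\tag{6}$$

**Step 3: $v$ stays away from $1$ off a finite set.** This is where the letters $\delta_x$ are used. Since $\alpha_g^{-1}(\delta_e)=\delta_{g^{-1}}$, we have $(g\omega)(\delta_e)=u(\delta_{g^{-1}})$. Both $g\omega$ and $\omega$ are vector states on $L^2(M)$, of $U(g)\xi_\omega$ and $\xi_\omega$. The estimate of Step 2 for vector states gives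
$$|u(\delta_{g^{-1}})-u(\delta_e)|\le2\|U(g)\xi_\omega-\xi_\omega\| .$$
Suppose $|1-u(\delta_e)|\le\frac14$. The $\delta_x$ are pairwise distinct and $u\in C_0(G)$, so there is a finite set $K_u\subset\Lambda$ with $|u(\delta_{g^{-1}})|\le\frac14$ for $g\notin K_u$. For such $g$ the left side is at least $\frac34-\frac14=\frac12$. So $\|U(g)\xi_\omega-\xi_\omega\|\ge\frac14$ and
$$1-v(g)\ge\tfrac1{32}\qquad(g\notin K_u).\tag{7}$$

**Step 4: add up.** We do not claim that $v$ is $C_0$. We combine many such functions. Write $\Lambda=\bigcup_iQ_i$ with finite $Q_1\subset Q_2\subset\cdots$. Since $G$ has the Haagerup property, choose normalized positive definite $u_i\in C_0(G)$ with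
$$|1-u_i(\delta_e)|\le\tfrac14,\qquad|1-u_i(\hat g)|\le\tfrac12\,4^{-i}\quad(g\in Q_i).$$
Let $v_i$ be the corresponding functions on $\Lambda$. By (6), $0\le1-v_i\le2^{-i}$ on $Q_i$. Each $g$ lies in all but finitely many $Q_i$, so $\psi=\sum_i(1-v_i)$ converges pointwise.

The function $\psi$ is real and symmetric with $\psi(e)=0$. It is conditionally negative definite: for real $a_1,\dots,a_m$ with $\sum a_i=0$ and any $v=v_l$ we have $\sum_{i,j}a_ia_j(1-v)(g_j^{-1}g_i)=-\sum_{i,j}a_ia_jv(g_j^{-1}g_i)\le0$, and this passes to the sum over $l$. By (7) for $u_1,\dots,u_m$, and because all terms are nonnegative, $\psi\ge m/32$ off the finite set $K_{u_1}\cup\dots\cup K_{u_m}$. So $\psi$ is proper, that is, $\{\psi\le R\}$ is finite for every $R$.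

By Schoenberg's theorem, $e^{-\psi/j}$ is positive definite for every $j\ge1$. Since $\psi$ is proper, it is in $C_0(\Lambda)$. As $j\to\infty$ it converges pointwise to $1$. Thus $\Lambda$ has the Haagerup property. $\square$

## 9. Theorem A: the group over $SL(3,\mathbb Z)$

*Proof of Theorem A.* The group $SL(3,\mathbb Z)$ is infinite, finitely generated and has property (T), so it does not have the Haagerup property, by Section 8. By Proposition 7, $G$ does not have it either. By Proposition 6, $\Lambda_{\rm WH}(G)=1$. Finally, $t\delta_et^{-1}=\delta_{p(t)}$ and $p$ is onto, so $G$ is generated by the finitely many free generators of $F$ together with $\delta_e$. $\blacksquare$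

So $\Lambda_{\rm WH}(G)=1$ is not equivalent to the Haagerup property.

## 10. Theorem B: arbitrary epimorphisms

*Proof of part 1.* **Step 1: $\Lambda_{\rm WA}(F)\le\Lambda_{\rm WA}(G)$.** Restrict finitely supported functions from $G$ to the subgroup $F$. The restricted Schur multiplication map acts on $B(\ell^2F)$, viewed as the corner of $B(\ell^2G)$ of matrices supported on $F\times F$, so the norm does not increase.

**Step 2: the functions for the converse.** Assume $\Lambda_{\rm WA}(F)<\infty$. Let $E\subset G$ be finite and $0<\varepsilon<1$. Choose $h$ finitely supported on $F$ with $\|h\|_{B_2}\le\Lambda_{\rm WA}(F)+\varepsilon$ and within $\varepsilon$ of $1$ on the $F$-components of the elements of $E$. By Grothendieck–Gilbert, $\|h\|_S=\|h\|_{B_2}$. For $r<1$, to be taken close to $1$, and then $L$ large, Proposition 5 gives, with $\phi(n\gamma)=f_c(n)h(\gamma)$,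
$$\|\phi\|_{B_2}\le\Lambda_{\rm WA}(F)+2\varepsilon .$$

**Step 3: cut off the length of words in $N$.** The function $\phi$ need not be finitely supported, since arbitrarily long words in $\operatorname{supp}c$ may contribute. Let $\rho(n\gamma)=r^{|n|}1_{\{|n|\le K\}}$. By (2) and $|t^{-1}\cdot m|=|m|$, we have $\rho(y^{-1}x)=\rho_{r,K}(n,n')$ for $x=ns$, $y=n't$, where $\rho_{r,K}$ is the kernel of Lemma 4 on the tree of $N$. So (S4), (S1) and Lemma 4 give $\|\rho\|_{B_2}\le1+\sum_{k>K}2kr^k$, which is at most $1+\varepsilon$ for $K$ large. Lemma 4 needs no finiteness of the tree, so the infinite alphabet does no harm.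

**Step 4: the product.** If $\phi\rho(n\gamma)\ne0$, then $\gamma\in\operatorname{supp}h$ and $n$ is a word of length at most $K$ in the finite alphabet $\operatorname{supp}c$. So $\phi\rho$ is finitely supported. Schur multiplication maps compose, hence
$$\|\phi\rho\|_{B_2}\le(\Lambda_{\rm WA}(F)+2\varepsilon)(1+\varepsilon).$$
For $n\gamma=\delta_{x_1}\cdots\delta_{x_k}\gamma\in E$, $K\ge k$ and $L\ge\max_i\ell(x_i)$,
$$\phi\rho(n\gamma)=r^{2k}\prod_{i=1}^k\big(1-\ell(x_i)/L\big)\,h(\gamma).$$
With $r$ close enough to $1$, and then $L$ and $K$ large, the factor in front of $h(\gamma)$ is within $\varepsilon$ of $1$ on $E$. Since $|1-h(\gamma)|\le\varepsilon$, the product is within $\varepsilon(1+\varepsilon)+\varepsilon\le3\varepsilon$ of $1$. Fix $0<\varepsilon_0<1$. The functions obtained for all finite $E$ and all $\varepsilon\le\varepsilon_0$ form a net showing $\Lambda_{\rm WA}(G)\le(\Lambda_{\rm WA}(F)+2\varepsilon_0)(1+\varepsilon_0)$. Let $\varepsilon_0\to0$. So $\Lambda_{\rm WA}(G)\le\Lambda_{\rm WA}(F)$, and $\Lambda_{\rm WH}(G)\le\Lambda_{\rm WA}(G)$. If $\Lambda_{\rm WA}(F)=\infty$,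 equality follows from Step 1. $\blacksquare$

*Proof of part 2.* **Step 1: necessity.** If $G$ has the Haagerup property, so does its subgroup $F$, by restriction, and so does $\Lambda$, by Proposition 7.

**Step 2: sufficiency, by embedding $G$.** Suppose $F$ and $\Lambda$ have the Haagerup property. The map
$$G\to(N\rtimes_\alpha\Lambda)\times F,\qquad n\gamma\mapsto(n\,p(\gamma),\gamma)$$
is a homomorphism, since $(n\gamma)(n'\gamma')=n\,\alpha_{p(\gamma)}(n')\,\gamma\gamma'$ and $n\,p(\gamma)\,n'\,p(\gamma')=n\,\alpha_{p(\gamma)}(n')\,p(\gamma\gamma')$. It is injective: $\gamma$ is the second coordinate, and then $n$ can be read off from the first.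

Next, $N\rtimes_\alpha\Lambda\cong(\mathbb Z/2)*\Lambda$. Let $a$ generate $\mathbb Z/2$. Define $(\mathbb Z/2)*\Lambda\to N\rtimes_\alpha\Lambda$ by $a\mapsto\delta_e$ and $g\mapsto g$. In the other direction send $\delta_x\mapsto xax^{-1}$ and $g\mapsto g$. This is well defined because $(xax^{-1})^2=e$ and $g(xax^{-1})g^{-1}=(gx)a(gx)^{-1}$ corresponds to $\alpha_g(\delta_x)=\delta_{gx}$. The maps are mutually inverse: $\delta_x\mapsto xax^{-1}\mapsto x\delta_ex^{-1}=\delta_x$ and $a\mapsto\delta_e\mapsto a$.

Free products and direct products of discrete groups with the Haagerup property, and subgroups of groups with the Haagerup property, have it again (Cherix–Cowling–Jolissaint–Julg–Valette, *Groups with the Haagerup Property*, Ch. 6). Since $\mathbb Z/2$, $\Lambda$ and $F$ have it, so do $(\mathbb Z/2)*\Lambda$, its direct product with $F$, and $G$. $\blacksquare$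

*The last assertion.* By part 2, if $\Lambda$ does not have the Haagerup property, then neither does $G$. By part 1 and $1\le\Lambda_{\rm WH}(G)\le\Lambda_{\rm WA}(G)=\Lambda_{\rm WA}(F)$, it remains to see that $\Lambda_{\rm WA}(F)=1$ for every countable free group $F$.

In finite rank, the finitely supported functions $r^{|\gamma|}1_{\{|\gamma|\le K\}}$ have norm at most $1+\sum_{k>K}2kr^k$ by Lemma 4 and (S1). Letting $r\to1$, and $K\to\infty$ fast enough that the tails tend to $0$, gives $\Lambda_{\rm WA}(F)\le1$.

In infinite rank, use the word length in a free basis. The function $r^{|\gamma|}1_{\{|\gamma|\le K\}}$ satisfies the same norm bound, since Lemma 4 applies to all trees, but it is not finitely supported. Multiply it by the indicator function of the subgroup $F_0$ generated by a finite part of the basis. Its kernel is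
$$1_{F_0}(t^{-1}s)=\langle\delta_{sF_0},\delta_{tF_0}\rangle,$$
with inner product in $\ell^2(F/F_0)$, so $1_{F_0}$ is positive definite and its kernel has $\|\cdot\|_S\le1$. By (S3) the product keeps the norm bound. It is supported on the words of length at most $K$ in finitely many letters, which is a finite set. Letting the finite part of the basis grow to the whole basis, together with $r\to1$ and $K\to\infty$ as before, gives pointwise convergence to $1$. So $\Lambda_{\rm WA}(F)\le1$, and therefore $\Lambda_{\rm WA}(F)=1$. $\blacksquare$
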